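\title{Homeomorphism of Polish spaces is a complete $\boldsymbol\Sigma^1_2$ equivalence relation}

\begin{abstract}
We prove that homeomorphism between Polish spaces, coded as closed subsets of $\mathbb R^\omega$ with the Effros Borel structure, is a complete $\boldsymbol\Sigma^1_2$ equivalence relation. This answers a question posed by Ferenczi, Louveau and Rosendal. More precisely, to the points of any $\boldsymbol\Sigma^1_2$ quasi-order we assign, in a Borel way, closed subspaces of one fixed one-dimensional Polish space, so that related points give a closed embedding, mutually related points give a homeomorphism, and every continuous injection between two of the spaces forces the points to be related. It follows that closed embeddability, embeddability and continuous injectability are complete $\boldsymbol\Sigma^1_2$ quasi-orders. The spaces consist of countably many rigid finite graphs accumulating on a copy of $\omega^\omega\sqcup[0,\infty)$; continuity of a map at this limit set tests whether a tree is well-founded and whether a sequence of integers is bounded.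
\end{abstract}

\section{The problem and the results}

A Polish space is a separable, completely metrizable topological space. Every Polish space is homeomorphic to a closed subspace of $\mathbb R^\omega$, where $\omega=\{0,1,2,\dots\}$, so the closed subsets of $\mathbb R^\omega$ represent all Polish spaces. For a Polish space $Y$, the set $F(Y)$ of closed subsets of $Y$ carries the \emph{Effros Borel structure}, the $\sigma$-algebra generated by the sets $\{F: F\cap U\ne\emptyset\}$ with $U\subseteq Y$ open, and this makes $F(Y)$ a standard Borel space. The classification of Polish spaces up to homeomorphism thus becomes an equivalence relation on $F(\mathbb R^\omega)$: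
\[
F\cong G\iff F\text{ and }G\text{ are homeomorphic}.
\]

Let $R$ and $R'$ be binary relations on standard Borel spaces $X$ and $X'$. A \emph{Borel reduction} of $R$ to $R'$ is a Borel map $f:X\to X'$ such that $x\,R\,y\iff f(x)\,R'\,f(y)$ for all $x,y\in X$. For equivalence relations this says that the $R'$-classes serve as complete invariants for $R$, computed in a Borel way, so that classification up to $R'$ is at least as hard as classification up to $R$. A relation is $\boldsymbol\Sigma^1_2$ if it can be defined by a formula $\exists\alpha\,\forall\beta\,(\dots)$ in which $\alpha,\beta$ range over Polish spaces and $(\dots)$ is a Borel condition, and it is analytic if the quantifier $\exists\alpha$ alone suffices (Section~\ref{sec:background} recalls the definitions). A $\boldsymbol\Sigma^1_2$ equivalence relation is \emph{complete $\boldsymbol\Sigma^1_2$} if every $\boldsymbol\Sigma^1_2$ equivalence relation on a standard Borel space Borel reduces to it. Complete $\boldsymbol\Sigma^1_2$ quasi-orders are defined in the same way; a \emph{quasi-order} is a reflexive and transitive relation.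

To see where homeomorphism lies, fix a complete compatible metric $d_0$ on $\mathbb R^\omega$ and describe a map by its values on a dense sequence. If $F$ and $G$ are nonempty and compact, a homeomorphism and its inverse are uniformly continuous, so $F\cong G$ implies that there are sequences $(x_n)$ dense in $F$ and $(y_n)$ dense in $G$ such that for every $r$ there is $s$ with
\[
d_0(x_n,x_m)<2^{-s}\Rightarrow d_0(y_n,y_m)<2^{-r},\qquad d_0(y_n,y_m)<2^{-s}\Rightarrow d_0(x_n,x_m)<2^{-r}
\]
for all $n,m$. Conversely, such sequences define uniformly continuous maps $x_n\mapsto y_n$ and $y_n\mapsto x_n$, which extend to mutually inverse continuous maps between $F$ and $G$. After the quantifier over the two sequences only quantifiers over $\omega$ remain, so on compact sets $\cong$ agrees with an analytic relation. Without compactness one has to demand continuity point by point, which costs a universal quantifier over convergent sequences, and the definition gives only $\boldsymbol\Sigma^1_2$ (Proposition~\ref{prop:upper}). In the other direction, it is known that every analytic equivalence relation Borel reduces to $\cong$. The following question, posed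 in \cite{FLR}, asks whether the upper bound is the truth.

\begin{quote}
\emph{Is homeomorphism on $F(\mathbb R^\omega)$ a complete $\boldsymbol\Sigma^1_2$ equivalence relation?}
\end{quote}

One would guess yes, because the universal quantifier is a genuine one: Example~\ref{ex:loose} exhibits a very simple map whose continuity is equivalent to the well-foundedness of a given tree, and well-foundedness is the model of a condition defined by a universal quantifier over a Polish space. But completeness asks for more than a complicated set of pairs. The space assigned to $x$ must be built from $x$ alone, whereas the reason why $x$ is equivalent to $y$ depends on the pair; and every homeomorphism between two such spaces, not only the intended one, must produce such a reason.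

\begin{theorem}\label{thm:main}
Homeomorphism on $F(\mathbb R^\omega)$ is a complete $\boldsymbol\Sigma^1_2$ equivalence relation.
\end{theorem}

The construction does not use symmetry, and it gives a stronger statement. Here $\dim$ is the covering dimension.

\begin{theorem}\label{thm:order}
There is a Polish space $Z$ with $\dim Z=1$ such that for every $\boldsymbol\Sigma^1_2$ quasi-order $R$ on a standard Borel space $X$ there is a Borel map $x\mapsto X_x$ from $X$ to $F(Z)$ with the following properties for all $x,y\in X$:
\begin{enumerate}
\item[(1)] if $x\,R\,y$, then $X_x$ is homeomorphic to a closed subspace of $X_y$;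
\item[(2)] if $x\,R\,y$ and $y\,R\,x$, then $X_x\cong X_y$;
\item[(3)] if there is a continuous injection $X_x\to X_y$, then $x\,R\,y$.
\end{enumerate}
Each $X_x$ is the union of a closed copy of $\omega^\omega\sqcup[0,\infty)$ and an open topological sum of countably many compact connected finite graphs.
\end{theorem}

For $F,G\in F(\mathbb R^\omega)$ write $F\le_c G$ if $F$ is homeomorphic to a closed subspace of $G$ (\emph{closed embeddability}), $F\le_e G$ if $F$ is homeomorphic to a subspace of $G$ (\emph{embeddability}), and $F\le_i G$ if there is a continuous injection $F\to G$ (\emph{continuous injectability}). These are quasi-orders, and $F\cong G\Rightarrow F\le_cG\Rightarrow F\le_eG\Rightarrow F\le_iG$. The \emph{bi-relation} of a quasi-order $\le$ is the equivalence relation ``$F\le G$ and $G\le F$''.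

\begin{corollary}\label{cor:orders}
The relations $\le_c$, $\le_e$ and $\le_i$ are complete $\boldsymbol\Sigma^1_2$ quasi-orders. Their bi-relations are complete $\boldsymbol\Sigma^1_2$ equivalence relations, and so is every $\boldsymbol\Sigma^1_2$ equivalence relation on $F(\mathbb R^\omega)$ that contains $\cong$ and is contained in the bi-relation of $\le_i$.
\end{corollary}

\begin{corollary}\label{cor:analytic}
Homeomorphism on $F(\mathbb R^\omega)$ is not analytic, is not $\boldsymbol\Delta^1_2$, and is not Borel reducible to any analytic equivalence relation.
\end{corollary}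

The upper bounds are proved in Section~\ref{sec:upper}. Section~\ref{sec:test} shows the main idea on a small example and lists what is still missing; Sections~\ref{sec:approx}, \ref{sec:graphs} and~\ref{sec:space} supply it. Properties (1), (2) and~(3) are proved in Sections~\ref{sec:forth} and~\ref{sec:back}, and Section~\ref{sec:proofs} assembles the results.

\section{Conventions and standard facts}\label{sec:background}

\subsection*{Words and trees}
We identify $n\in\omega$ with $\{0,\dots,n-1\}$. For $n\le\omega$, the sets $2^n$ and $\omega^n$ consist of the sequences of length $n$ with values in $2$ and $\omega$. We write $|s|$ for the length of $s$, $s|m$ for its initial segment of length $m\le|s|$, $s\subseteq t$ if $s$ is an initial segment of $t$, and $s\wedge t$ for the longest common initial segment. Elements of $\omega^{<\omega}=\bigcup_{n<\omega}\omega^n$ are \emph{nodes}, and $\omega^{\le\omega}=\omega^{<\omega}\cup\omega^\omega$. A \emph{tree} is a set of nodes closed under initial segments, a \emph{branch} of a tree $S$ is a point $b\in\omega^\omega$ with $b|m\in S$ for all $m$, and $S$ is \emph{well-founded} if it has no branch. We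 use K\"onig's lemma in the following form: if $V_n\subseteq(2^n)^r$ is nonempty for each $n\ge1$, and the coordinatewise restriction to $m$ of every element of $V_n$ lies in $V_m$ for $1\le m\le n$, then there is $(z_1,\dots,z_r)\in(2^\omega)^r$ with $(z_1|n,\dots,z_r|n)\in V_n$ for all $n\ge1$.

\subsection*{Projective classes}
A \emph{standard Borel space} is a set with the Borel $\sigma$-algebra of some Polish topology. Every standard Borel space is Borel isomorphic to a Borel subset of $2^\omega$, and any two uncountable ones are Borel isomorphic. A subset of a standard Borel space $X$ is \emph{analytic} ($\boldsymbol\Sigma^1_1$) if it is the projection of a Borel subset of $X\times\omega^\omega$, it is $\boldsymbol\Pi^1_1$ if its complement is analytic, $\boldsymbol\Sigma^1_2$ if it is the projection of a $\boldsymbol\Pi^1_1$ subset of $X\times\omega^\omega$, $\boldsymbol\Pi^1_2$ if its complement is $\boldsymbol\Sigma^1_2$, and $\boldsymbol\Delta^1_2$ if it is both $\boldsymbol\Sigma^1_2$ and $\boldsymbol\Pi^1_2$. By the isomorphism theorem just quoted, $\omega^\omega$ may be replaced here by any uncountable Polish space. All these classes contain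 the Borel sets and are closed under Borel preimages and under finite unions and intersections; analytic sets are $\boldsymbol\Delta^1_2$; and there is a $\boldsymbol\Sigma^1_2$ subset of $2^\omega$ that is not $\boldsymbol\Pi^1_2$. If $X$ is Polish, every analytic subset of $X$ is the projection of a \emph{closed} subset of $X\times\omega^\omega$.

\subsection*{Dimension}
Among separable metrizable spaces, $\dim\omega^\omega=0$, a nondegenerate interval has dimension $1$, a subspace does not have larger dimension than the space, and a countable union of closed subspaces of dimension at most $1$ has dimension at most $1$ (the countable closed sum theorem).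

\subsection*{Cantor--Bernstein}
If $\varphi:A\to A'$ and $\psi:A'\to A$ are injections, there is a bijection $\chi:A\to A'$ such that for every $p\in A$ either $\chi(p)=\varphi(p)$ or $p=\psi(\chi(p))$.

\section{The upper bound}\label{sec:upper}

\begin{proposition}\label{prop:upper}
The relations $\le_i$, $\le_e$, $\le_c$ and $\cong$ on $F(\mathbb R^\omega)$ are $\boldsymbol\Sigma^1_2$.
\end{proposition}

\begin{proof}
For a sequence $(x_n)$ in $\mathbb R^\omega$ and $\sigma\in\omega^\omega$, let $x_\sigma$ be the sequence $(x_{\sigma(l)})_{l\in\omega}$. For $\sigma,\tau\in\omega^\omega$ let $\sigma\oplus\tau=(\sigma(0),\tau(0),\sigma(1),\tau(1),\dots)$; then $x_{\sigma\oplus\tau}$ converges if and only if $x_\sigma$ and $x_\tau$ converge to the same limit. Let $F\neq\emptyset$ and $G$ be closed, let $(x_n)$ be dense in $F$ and let $(y_n)$ be a sequence in $G$. Limits are taken in $\mathbb R^\omega$; they lie in $F$ and $G$ because these sets are closed.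

\emph{Continuous maps.} Consider the condition
\begin{enumerate}
\item[(C)] for all $\sigma$: if $x_\sigma$ converges, then $y_\sigma$ converges.
\end{enumerate}
If $f:F\to G$ is continuous and $y_n=f(x_n)$, then (C) holds. Conversely, assume (C). For $z\in F$ choose $\sigma$ with $x_\sigma\to z$ and put $f(z)=\lim y_\sigma$. This does not depend on $\sigma$: if also $x_\tau\to z$, then $x_{\sigma\oplus\tau}$ converges, hence so does $y_{\sigma\oplus\tau}$. Constant $\sigma$ give $f(x_n)=y_n$. By the definition of $f$, every sequence $(z_l)$ in $F$ has a \emph{shadow}, that is, a $\tau\in\omega^\omega$ with $d_0(x_{\tau(l)},z_l)<2^{-l}$ and $d_0(y_{\tau(l)},f(z_l))<2^{-l}$ for all $l$. If $z_l\to z$, then $x_\tau\to z$, so $y_\tau\to f(z)$, so $f(z_l)\to f(z)$. Thus $f$ is continuous. From now on assume (C) and let $f$ be this map.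

\emph{Injections.} Since every point of $F$ is some $\lim x_\sigma$ and $f(\lim x_\sigma)=\lim y_\sigma$, the map $f$ is injective if and only if
\begin{enumerate}
\item[(I)] for all $\sigma,\tau$: if $x_\sigma,x_\tau$ converge to different limits, then $y_\sigma,y_\tau$ converge to different limits.
\end{enumerate}

\emph{Embeddings.} The map $f$ is an embedding if and only if $f(z_l)\to f(z)$ implies $z_l\to z$ (constant sequences $(z_l)$ give injectivity). We claim that this is equivalent to
\begin{enumerate}
\item[(E)] for all $\sigma,\tau$: if $x_\sigma$ converges and $y_\tau\to\lim y_\sigma$, then $x_\tau\to\lim x_\sigma$.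
\end{enumerate}
If $f$ is an embedding, apply the criterion to $z_l=x_{\tau(l)}$ and $z=\lim x_\sigma$. Conversely, assume (E) and $f(z_l)\to f(z)$. Take $\sigma$ with $x_\sigma\to z$ and a shadow $\tau$ of $(z_l)$. Then $y_\tau\to f(z)=\lim y_\sigma$, so $x_\tau\to z$, so $z_l\to z$.

\emph{Closed embeddings.} We claim that $f$ is an embedding with closed image if and only if
\begin{enumerate}
\item[(CE)] for all $\sigma$: if $y_\sigma$ converges, then $x_\sigma$ converges.
\end{enumerate}
If $f$ is an embedding with closed image and $y_\sigma$ converges, its limit is $f(z)$ for some $z\in F$, and then $x_\sigma\to z$. Conversely, assume (CE). Then (E) holds: if $y_\tau\to\lim y_\sigma$, then $y_{\sigma\oplus\tau}$ converges, hence so does $x_{\sigma\oplus\tau}$. And if $f(z_l)\to w$ and $\tau$ is a shadow of $(z_l)$, then $y_\tau\to w$, so $x_\tau$ converges to some $z\in F$, and $w=f(z)$.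

\emph{Homeomorphisms.} The map $f$ is a homeomorphism onto $G$ if and only if (CE) holds and $(y_n)$ is dense in $G$, because a closed subset of $G$ containing a dense sequence is $G$, and a continuous surjection maps a dense sequence to a dense sequence.

\emph{Complexity.} Let $(U_r)$ be a countable basis of $\mathbb R^\omega$. The conditions ``$x\in F$'', which reads $\forall r\,(x\in U_r\Rightarrow F\cap U_r\ne\emptyset)$, and ``$(x_n)$ is dense in $F$'', which adds $\forall r\,(F\cap U_r\neq\emptyset\Rightarrow\exists n\;x_n\in U_r)$, are Borel. Convergence of $x_\sigma$ means that $x_\sigma$ is $d_0$-Cauchy, and equality of two limits means convergence of the interleaved sequence; both are Borel conditions on $((x_n),\sigma,\tau)$. So (C), (I), (E), (CE) are $\boldsymbol\Pi^1_1$. For $F\ne\emptyset$, each of the four relations holds if and only if there exist $(x_n)$ dense in $F$ and $(y_n)$ in $G$ satisfying (C) and the corresponding further conditions, and this is $\boldsymbol\Sigma^1_2$. Finally, $\{\emptyset\}$ is Borel in $F(\mathbb R^\omega)$, the empty set is below every $G$ in the three quasi-orders, and it is homeomorphic only to itself.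
\end{proof}

\section{Continuity as a test for well-foundedness}\label{sec:test}

On $\omega^{\le\omega}$ put $\rho(s,t)=2^{-|s\wedge t|}$ for $s\ne t$ and $\rho(s,s)=0$. This is a metric bounded by $1$, since $|s\wedge t|\ge\min(|s\wedge r|,|r\wedge t|)$, and it restricts to the usual complete metric on $\omega^\omega$. A node $t$ is isolated, as $\rho(s,t)\ge2^{-|t|}$ for $s\neq t$. For $b\in\omega^\omega$ we have $\rho(s,b)\le2^{-m}$ if and only if $s\supseteq b|m$.

Fix an enumeration without repetition $t_0,t_1,\dots$ of $\omega^{<\omega}$ such that
\[
|t_i|\le i\quad\text{for all } i .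
\]
For instance, list the nodes $t$ by increasing value of $|t|+\sum_{j<|t|}t(j)$, each value being taken finitely often; then the $|t_i|$ proper initial segments of $t_i$ come before $t_i$. Let $\mathcal J$ be the family of all $D\subseteq\omega$ such that
\[
\text{for every } b\in\omega^\omega \text{ there is } m \text{ such that no } i\in D \text{ satisfies } t_i\supseteq b|m .
\]
In other words, the nodes $t_i$ with $i\in D$ do not accumulate at any point of $\omega^\omega$. The family $\mathcal J$ is closed under subsets, and under finite unions because a larger $m$ works whenever $m$ does. If $S$ is a tree, then some $t_i\in S$ extends $b|m$ exactly when $b|m\in S$, so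
\begin{equation}\label{eq:wf}
\{i:t_i\in S\}\in\mathcal J\iff S\text{ is well-founded}.
\end{equation}
For example, the infinite set $\{i:|t_i|=1\}$ is in $\mathcal J$ (take $m=2$), while the set of indices of the nodes $0^m$ consisting of $m$ zeros is not.

\begin{example}\label{ex:loose}
For $D\subseteq\omega$ call the nodes $t_i$ with $i\in D$ \emph{loose}, and let $Y_D$ be the set $\omega^{\le\omega}$ with the metric $\rho_D$ that puts each loose node at distance $1$ from every other point and agrees with $\rho$ otherwise. \emph{The identity $Y_\emptyset\to Y_D$ is a homeomorphism if and only if $D\in\mathcal J$.} Indeed, its inverse is continuous since $\rho\le\rho_D$, and nodes are isolated, so only continuity at points $b\in\omega^\omega$ is in question. If $D\in\mathcal J$ and $m$ is as in the definition, the neighborhood $\{s:s\supseteq b|m\}$ of $b$ contains no loose node, so $\rho_D(s,b)=\rho(s,b)$ on it. If $D\notin\mathcal J$, there are $b$ and $i_m\in D$ with $t_{i_m}\supseteq b|m$ for all $m$; then $t_{i_m}\to b$ in $Y_\emptyset$, while $\rho_D(t_{i_m},b)=1$. By \eqref{eq:wf}, cutting loose the nodes of a tree $S$ leaves the identity continuous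 exactly when $S$ is well-founded.
\end{example}

The example concerns one particular map. Other maps can hide the loose nodes.

\begin{example}\label{ex:shuffle}
Let $D=\{i:t_i=0^m\text{ for some }m\ge1\}\notin\mathcal J$. Then $Y_\emptyset\cong Y_D$ all the same. Let $g$ be the permutation of $\omega^{\le\omega}$ given, for $m,j\ge1$, by
\[
0^m\mapsto0^m{}^\frown1,\qquad 0^m{}^\frown j\mapsto0^m{}^\frown(j+1),\qquad(2j)\mapsto0^j,\qquad(2j-1)\mapsto(j),
\]
and fixing all other points; here $(j)$ is the node of length one with entry $j$. If $|s|\ge2$, then $g(s)$ is not loose and $|s\wedge g(s)|\ge|s|-1$; if $|s|\ge2$ and $s$ is not loose, then $|s\wedge g^{-1}(s)|\ge|s|-1$. A sequence of nodes that converges to $b\in\omega^\omega$ has lengths tending to infinity and, in $Y_D$, is eventually not loose. So $g$ and $g^{-1}$ send it to a sequence converging to $b$.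
\end{example}

Three things separate Example~\ref{ex:loose} from the theorem.

\emph{Rigidity.} Isolated points can be permuted. We replace them by vertices of finite graphs that admit no continuous injections into one another except those fixing all vertices (Section~\ref{sec:graphs}).

\emph{The existential quantifier.} A $\boldsymbol\Sigma^1_2$ relation has the form ``for some $\gamma$ the tree $T(x,y,\gamma)$ is well-founded''. The space $X_y$ will contain many copies of each graph, one for each finite guess at the set of vertices to cut loose. A map $X_x\to X_y$ chooses a guess for each graph, continuity forces the union of the guesses into $\mathcal J$, and K\"onig's lemma turns the guesses into a witness $\gamma$.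

\emph{Dependence on one point.} The space $X_x$ must not mention $y$. It will record, for every finite word $u$, all ``costs'' at which one can pass from $u$ to $x|n$, where $n=|u|$, much as a point $x$ of a metric space is recorded by the function $d(\,\cdot\,,x)$. To compare $X_x$ with $X_y$ we need a triangle inequality for costs. We obtain it by allowing chains of steps, and then the number of steps becomes part of the cost and has to be controlled by the topology as well. This is the purpose of the ray $[0,\infty)$.

\section{Finite approximations of a $\boldsymbol\Sigma^1_2$ quasi-order}\label{sec:approx}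

Throughout Sections~\ref{sec:approx}--\ref{sec:back}, $R$ is a $\boldsymbol\Sigma^1_2$ quasi-order on $2^\omega$; the general case is reduced to this one in Section~\ref{sec:proofs}.

The set $R$ is the projection of a $\boldsymbol\Pi^1_1$ set $A\subseteq2^\omega\times2^\omega\times2^\omega$, and the complement of $A$ is the projection of a closed set $H\subseteq(2^\omega)^3\times\omega^\omega$. Let $T$ be the set of all quadruples $(x|m,y|m,\gamma|m,b|m)$ with $(x,y,\gamma,b)\in H$ and $m\in\omega$. Then $T$ is closed under restriction, and since $H$ is closed, a point lies in $H$ if and only if all its restrictions lie in $T$. Hence $T(x,y,\gamma)=\{t:(x|m,y|m,\gamma|m,t)\in T\text{ for }m=|t|\}$ is a tree, its branches are the $b$ with $(x,y,\gamma,b)\in H$, and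
\begin{equation}\label{eq:tree}
x\,R\,y\iff\exists\gamma\in2^\omega:\ T(x,y,\gamma)\text{ is well-founded}.
\end{equation}

Words of length $n$ decide whether $t_i$ belongs to this tree for every $i<n$, because $|t_i|\le i<n$; this is the reason for the choice of the enumeration. For $1\le n\le\omega$ and $u,v,w\in2^n$ let
\[
\beta(u,v,w)=\{i<n:\ (u|m,v|m,w|m,t_i)\in T\text{ for }m=|t_i|\}.
\]
For $1\le n'\le n$, membership of an index $i<n'$ depends only on the restrictions to $|t_i|<n'$, so
\begin{equation}\label{eq:restrict}
\beta(u|n',v|n',w|n')=\beta(u,v,w)\cap n' .
\end{equation}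
For $n=\omega$ the set $\beta(x,y,\gamma)$ is the set of indices of the nodes of $T(x,y,\gamma)$, so \eqref{eq:wf} and \eqref{eq:tree} give
\begin{equation}\label{eq:RJ}
x\,R\,y\iff\exists\gamma\in2^\omega:\ \beta(x,y,\gamma)\in\mathcal J .
\end{equation}

\begin{definition}
Let $1\le n<\omega$, $u,v\in2^n$, $B\subseteq\omega$ and $k\in\omega$. The pair $(u,v)$ is a \emph{$B$-step} if $u=v$ or there is $w\in2^n$ with $\beta(u,v,w)\subseteq B$. We write $u\preceq_{k,B}v$ if there are $m\le k$ and words $u=u_0,u_1,\dots,u_m=v$ in $2^n$ such that $(u_{l-1},u_l)$ is a $B$-step for $1\le l\le m$.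
\end{definition}

Think of $(k,B)$ as a cost at which one can pass from $u$ to $v$. Nothing guarantees that two $B$-steps compose to a single step, since the transitivity of $R$ need not be visible on words of length $n$; chains repair this at the price of the counter $k$. Since $\beta(u,v,w)\subseteq n$, the relation $\preceq_{k,B}$ on $2^n$ depends only on $B\cap n$. A $B$-step is a $B'$-step for $B'\supseteq B$, and by \eqref{eq:restrict} the restriction $(u|n',v|n')$ of a $B$-step is a $B$-step. For $u,v,w\in 2^n$ we have:
\begin{enumerate}
\item[(S1)] $u\preceq_{0,\emptyset}u$ (take $m=0$);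
\item[(S2)] if $u\preceq_{k,B}v$, $k\le k'$ and $B\subseteq B'$, then $u\preceq_{k',B'}v$ (use the same chain);
\item[(S3)] if $u\preceq_{k,B}v$ and $v\preceq_{k',B'}w$, then $u\preceq_{k+k',B\cup B'}w$ (concatenate the chains).
\end{enumerate}
The next lemma says that $x\,R\,y$ holds exactly when the costs of passing from $x|n$ to $y|n$ have a common small bound.

\begin{lemma}\label{lem:normal}
For $x,y\in2^\omega$: $x\,R\,y$ if and only if there are $N\in\omega$ and $D\in\mathcal J$ with $x|n\preceq_{N,D}y|n$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Let $x\,R\,y$. By \eqref{eq:RJ} there is $\gamma$ with $D=\beta(x,y,\gamma)\in\mathcal J$. By \eqref{eq:restrict}, $\beta(x|n,y|n,\gamma|n)\subseteq D$, so $(x|n,y|n)$ is a $D$-step and $N=1$ works.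

Conversely, let $N$ and $D$ be given. For $n\ge1$ let $V_n$ be the set of $(u_0,\dots,u_N)\in(2^n)^{N+1}$ with $u_0=x|n$, $u_N=y|n$ and all $(u_{l-1},u_l)$ $D$-steps. It is nonempty, since a shorter chain can be padded by repeating its last word, and restrictions of elements of $V_n$ lie in the sets $V_{n'}$. K\"onig's lemma gives $x=z_0,z_1,\dots,z_N=y$ in $2^\omega$ such that $(z_{l-1}|n,z_l|n)$ is a $D$-step for all $n\geq 1$ and $1\le l\le N$.

We show $z_{l-1}\,R\,z_l$. If $z_{l-1}=z_l$, this is reflexivity. Otherwise $z_{l-1}|n\ne z_l|n$ for large $n$, so $W_n=\{w\in2^n:\beta(z_{l-1}|n,z_l|n,w)\subseteq D\}$ is nonempty for large $n$. By \eqref{eq:restrict}, restrictions of elements of $W_n$ lie in the sets $W_{n'}$; in particular every $W_n$ is nonempty. K\"onig's lemma gives $\gamma$ with $\gamma|n\in W_n$ for all $n$, and \eqref{eq:restrict} gives $\beta(z_{l-1},z_l,\gamma)\cap n\subseteq D$ for all $n$. So $\beta(z_{l-1},z_l,\gamma)$ is a subset of $D$, hence in $\mathcal J$, and $z_{l-1}\,R\,z_l$ by \eqref{eq:RJ}. By transitivity (by reflexivity if $N=0$), $x\,R\,y$.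
\end{proof}

\begin{remark}
This is the only place in Sections~\ref{sec:approx}--\ref{sec:back} where reflexivity and transitivity of $R$ are used. For an arbitrary $\boldsymbol\Sigma^1_2$ relation $R$, the proof together with (S1)--(S3) shows that the condition of the lemma defines the reflexive transitive closure of $R$. The bound $N$ is what allows the first use of K\"onig's lemma. To see what chains of unbounded length can do, call two words adjacent if they differ in at most one coordinate: any two words in $2^n$ are joined by a chain of $n$ adjacent pairs, but if $x|n$ and $y|n$ are joined by chains of length $N$ for all $n$, then $x$ and $y$ differ in at most $N$ coordinates.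
\end{remark}

\section{Rigid graphs}\label{sec:graphs}

For each nonempty finite word $u\in 2^n$ we need a compact connected space that remembers $u$ and has $2n$ marked points which no continuous injection can move. Fix an injection $u\mapsto M(u)\in\omega$ on the nonempty finite binary words with $M(u)\ge2|u|+2$. Let $\Gamma_u$ be the metric graph with \emph{vertices} $1,\dots,M(u)$ in which consecutive vertices $m,m+1$ are joined by two arcs, called \emph{links}, and in which further arcs, called \emph{hairs}, are attached by one end: three at vertex $1$ and four at vertex $M(u)$ (Figure~\ref{fig:graph}). Links and hairs have length $1$, and $\Gamma_u$ carries the path metric $d_u$. It is compact and connected, and distinct vertices have distance at least $1$. The free ends of hairs are not called vertices.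

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\foreach \x in {1,...,5} \draw (\x,0) to[bend left=35] (\x+1,0) to[bend left=35] (\x,0);
\foreach \y in {150,180,210} \draw (1,0) -- +(\y:0.75);
\foreach \y in {-45,-15,15,45} \draw (6,0) -- +(\y:0.75);
\foreach \x in {1,...,6} {\fill (\x,0) circle (1.5pt); \node[above=7pt] at (\x,0) {$\x$};}
\foreach \x/\z in {2/a_0,3/a_1,4/c_1,5/c_2} \node[below=7pt] at (\x,0) {$\z$};
\end{tikzpicture}
\caption{The graph $\Gamma_u$ for a word $u$ of length $2$ with $M(u)=6$: consecutive vertices are joined by two links, the first vertex carries three hairs and the last carries four. The vertices $a_0,a_1$ will be tied to the nodes $t_0,t_1$ or left free, and the vertices $c_1,c_2$ will be tied to points near a ray.}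
\label{fig:graph}
\end{figure}

For $z\in\Gamma_u$ and small $\varepsilon>0$, the open ball of radius $\varepsilon$ about $z$ is a union of finitely many \emph{arms}, each isometric to $[0,\varepsilon)$ with $z$ corresponding to $0$, and the arms with $z$ removed are the components of the punctured ball. The number of arms is the \emph{order} of $z$. Vertex $1$ has order $5$, vertex $M(u)$ has order $6$, the other vertices have order $4$, and all other points have order at most $2$. An \emph{arc from $z$} is a continuous injection $\alpha:[0,1]\to\Gamma_u$ with $\alpha(0)=z$. For small $\tau>0$ the connected set $\alpha((0,\tau])$ lies in the punctured ball, hence in one arm; we say that $\alpha$ \emph{starts} in this arm. Then $\alpha([0,\tau])$ is a connected subset of the arm containing $z$ and another point, so it contains an initial segment of the arm. Consequently, \emph{two arcs from $z$ that start in the same arm have a common point other than $z$.}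

\begin{lemma}\label{lem:order}
If $f:\Gamma_u\to\Gamma_{u'}$ is a continuous injection, then the order of $f(z)$ is at least the order of $z$, for every $z\in\Gamma_u$.
\end{lemma}

\begin{proof}
Take one arc from $z$ inside each arm at $z$. Their images are arcs from $f(z)$ that pairwise meet only in $f(z)$, so they start in different arms at $f(z)$.
\end{proof}

\begin{lemma}\label{lem:rigid}
If $f:\Gamma_u\to\Gamma_{u'}$ is a continuous injection, then $u=u'$ and $f(m)=m$ for every vertex $m$.
\end{lemma}

\begin{proof}
Put $M=M(u)$ and $M'=M(u')$. By Lemma~\ref{lem:order}, $f$ maps vertices to vertices, $f(M)=M'$ since $M'$ is the only point of order at least $6$, and $f(1)\in\{1,M'\}$, so $f(1)=1$ by injectivity. We prove by induction on $m<M$ that $f(m+1)=m+1$ and that $f$ maps the two links between $m$ and $m+1$ in $\Gamma_u$ onto the two links between $m$ and $m+1$ in $\Gamma_{u'}$.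

Let $m<M$ and assume the claim for $m-1$ if $m>1$; in either case $f(m)=m$. Since $f(m)\ne f(M)=M'$, we have $m<M'$. Let $\lambda_1,\lambda_2$ be the links from $m$ to $m+1$ in $\Gamma_u$, and let $\alpha_1,\alpha_2$ be arcs from $m$ in $\Gamma_{u'}$ that parametrize $f(\lambda_1),f(\lambda_2)$. Both end at the vertex $f(m+1)\ne m$. Their initial halves meet only in $m$, so they start in different arms at $m$. We exclude all arms but two.

If $m=1$, then $\alpha_s$ does not start in a hair. A hair with the vertex $1$ removed is clopen in $\Gamma_{u'}\setminus\{1\}$, so it would contain the connected set $\alpha_s((0,1])$; but it contains no vertex, and $\alpha_s(1)$ is a vertex. If $m>1$, then $\alpha_s$ does not start in a link toward $m-1$. Otherwise $f(\lambda_s)$ would contain an initial segment of that link, which by the induction hypothesis is the image of a link between $m-1$ and $m$ in $\Gamma_u$; this link meets $\lambda_s$ only in $m$, contradicting injectivity.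

So $\alpha_1,\alpha_2$ start in the two links from $m$ to $m+1$ in $\Gamma_{u'}$, which we name $\mu_1,\mu_2$ so that $\alpha_s$ starts in $\mu_s$. Let $\mu_s^\circ$ be $\mu_s$ without its endpoints, an open set without vertices, and let $\tau>0$ be the supremum of all $\tau'$ with $\alpha_s((0,\tau'])\subseteq\mu_s^\circ$. Then $\alpha_s(\tau)\in\mu_s$, and $\alpha_s(\tau)\notin\mu_s^\circ$: if $\tau<1$ because $\mu_s^\circ$ is open, and if $\tau=1$ because $\alpha_s(1)$ is a vertex. Also $\alpha_s(\tau)\ne m=\alpha_s(0)$. Hence $\alpha_s(\tau)=m+1$, and $\alpha_s([0,\tau])$, a connected subset of $\mu_s$ containing both endpoints, equals $\mu_s$. Now $m+1\in f(\lambda_1)\cap f(\lambda_2)=\{m,f(m+1)\}$, so $f(m+1)=m+1$. Then $\alpha_s(1)=\alpha_s(\tau)$, so $\tau=1$ and $f(\lambda_s)=\mu_s$.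

For $m=M-1$ we get $M'=f(M)=M$, and $u=u'$ because $u\mapsto M(u)$ is injective.
\end{proof}

\begin{remark}
Without hairs, the chain of double links could be reversed, or shifted inside a longer chain. The links are doubled so that no vertex can be skipped: if consecutive vertices were joined by one link and each inner vertex were marked by a hair instead, a shorter graph would embed in a longer one with ends going to ends, the last link running through the surplus vertices.
\end{remark}

\section{The space $Z$ and the subspaces $X_x$}\label{sec:space}

We now take a copy of $\Gamma_u$ for every possible cost $(k,B)$ and tie some of its vertices by short ropes to points of an auxiliary space $L$. The set $B$ is recorded as in Example~\ref{ex:loose}: a vertex $a_i$ is tied to the node $t_i$ unless $i\in B$. The integer $k$ must be recorded so that a bounded change of $k$ is invisible in the limit and an unbounded change is visible. For this, a vertex $c_j$ is tied to the point $(1/j,k/j)$ of the plane. Changing $k$ by at most $N$ moves this point by at most $N/j$, which vanishes as the point approaches the vertical axis, whereas changing $k$ from $0$ to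 $j^2$ moves it by $j$. We use all scales $j\le|u|$ at once; with $j=|u|$ alone, a sequence $k_n\to\infty$ with $k_n/n\to0$ would go unnoticed.

\subsection*{Locations and core}
Let $L$ be the disjoint union of $\omega^{\le\omega}$ and the \emph{strip} $\{0,1,\frac12,\frac13,\dots\}\times[0,\infty)$. Extend $\rho$ to $L$ by
\[
\rho\bigl((\xi,\theta),(\xi',\theta')\bigr)=\min\bigl(1,\max(|\xi-\xi'|,|\theta-\theta'|)\bigr)
\]
on the strip and by $\rho=1$ between the two parts. Since $\rho\le1$ on each part, $\rho$ is a metric on $L$ bounded by $1$. The \emph{core} is $C=\omega^\omega\cup(\{0\}\times[0,\infty))\subseteq L$, and $\{0\}\times[0,\infty)$ is the \emph{ray}. The space $(C,\rho)$ is homeomorphic to $\omega^\omega\sqcup[0,\infty)$, and it is complete, since a Cauchy sequence eventually stays in one of the two complete parts.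

\subsection*{Graphs and anchors}
Let $P$ be the countable set of all $p=(u,k,B,e)$ with $u\in2^n$ for some $n\ge1$, $k\in\omega$, $B\subseteq n$ and $e\in\omega$; write $u(p),k(p),B(p)$ for the first three entries. The entry $e$ only provides infinitely many copies. Let $\Gamma_p=\{p\}\times\Gamma_{u(p)}$ with the path metric $d_p$. For $n=|u(p)|$ let $a^p_i$ $(0\le i<n)$ be the vertex $i+2$ of $\Gamma_p$ and let $c^p_j$ $(1\le j\le n)$ be the vertex $n+1+j$; these are the vertices $2,\dots,2n+1$, which exist because $M(u(p))\ge2n+2$. The \emph{anchored} vertices of $\Gamma_p$ are all $c_j^p$ and those $a_i^p$ with $i\notin B(p)$; the other vertices are \emph{free}. An anchored vertex $v$ has an \emph{anchor} $\pi(v)\in L\setminus C$ and a \emph{rope length} $\eta(v)>0$: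
\[
\pi(a_i^p)=t_i,\quad\eta(a_i^p)=2^{-|t_i|};\qquad\pi(c_j^p)=\Bigl(\frac1j,\frac{k(p)}j\Bigr),\quad\eta(c^p_j)=\frac1j .
\]

\subsection*{The metric}
Let $Z^+=L\sqcup\bigsqcup_{p\in P}\Gamma_p$. A \emph{step} is a pair of points of $L$, with cost their $\rho$-distance; or a pair of points of one $\Gamma_p$, with cost their $d_p$-distance; or a pair consisting of an anchored vertex $v$ and $\pi(v)$ in either order, with cost $\eta(v)$. A \emph{chain} is a finite sequence of points in which consecutive points form steps, and its cost is the sum of the costs. Let $d(z,z')$ be the infimum of the costs of chains from $z$ to $z'$. It is finite because every $\Gamma_p$ has the anchored vertex $c_1^p$, and it is a pseudometric because chains can be reversed and concatenated. A chain can enter or leave $\Gamma_p$ only by a step between an anchored vertex of $\Gamma_p$ and its anchor. For $z\in\Gamma_p$ put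
\[
\delta(z)=\min\{d_p(z,v)+\eta(v):v\in\Gamma_p\text{ anchored}\}>0 .
\]

\begin{lemma}\label{lem:metric}
\begin{enumerate}
\item[(a)] $d=\rho$ on $L$.
\item[(b)] Let $z\in\Gamma_p$. Then $d(z,z')\ge\delta(z)$ for $z'\notin\Gamma_p$, and $\min(d_p(z,z'),\delta(z))\le d(z,z')\le d_p(z,z')$ for $z'\in\Gamma_p$.
\item[(c)] For $z\in\Gamma_p$ and $y\in L$,
\[
d(z,y)=\min\{d_p(z,v)+\eta(v)+\rho(\pi(v),y):v\in\Gamma_p\text{ anchored}\}.
\]
\item[(d)] Let $v$ be a vertex of $\Gamma_p$ and $y\in L$. If $v$ is free, or if $v$ is anchored and $\rho(\pi(v),y)=1$, then $d(v,y)\ge1$.
\end{enumerate}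
\end{lemma}

\begin{proof}
(a) One step gives $d\le\rho$. A chain between points of $L$ consists of steps in $L$ and excursions $\pi(v),v,\dots,v',\pi(v')$ into some $\Gamma_p$. If $v=v'$, delete the excursion. If $v\ne v'$, the excursion costs at least $d_p(v,v')\ge1\ge\rho(\pi(v),\pi(v'))$, so it can be replaced by one step in $L$. The cost has not increased, the new chain lies in $L$, and the triangle inequality for $\rho$ applies.

(b) A chain from $z$ that leaves $\Gamma_p$, for the first time through $v$, costs at least $d_p(z,v)+\eta(v)\ge\delta(z)$; a chain from $z$ to $z'$ that stays in $\Gamma_p$ costs at least $d_p(z,z')$.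

(c) The chain $z,v,\pi(v),y$ gives ``$\le$''. A chain from $z$ to $y$ leaves $\Gamma_p$ for the first time through some $v$; up to $\pi(v)$ it costs at least $d_p(z,v)+\eta(v)$, and the rest costs at least $\rho(\pi(v),y)$ by (a).

(d) In the formula (c) for $d(v,y)$, a term with $v'\ne v$ is at least $d_p(v,v')\ge1$, and the term with $v'=v$, if present, is at least $\rho(\pi(v),y)=1$.
\end{proof}

By (a) and (b), $d$ is a metric on $Z^+$. We discard the auxiliary points of $L\setminus C$ and put
\[
Z=C\cup\bigcup_{p\in P}\Gamma_p .
\]
The definition of $Z$ involves the enumeration $(t_i)$ and the function $M$, but not $R$.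

\begin{proposition}\label{prop:Z}
The metric space $(Z,d)$ is complete and separable, and $\dim Z=1$. The set $C$ is closed and carries the metric $\rho$, and each $\Gamma_p$ is clopen and carries its usual topology.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:metric}(b), the open $d$-ball of radius $\delta(z)$ about $z\in\Gamma_p$ lies in $\Gamma_p$, and $d(z,\cdot)=d_p(z,\cdot)$ on it. So $\Gamma_p$ is open and has its usual topology; being compact, it is also closed. The complement of $C$ is the union of the $\Gamma_p$, so $C$ is closed, and $d=\rho$ on $C$ by (a). As a countable union of separable subspaces, $Z$ is separable.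

Let $(z_l)$ be a Cauchy sequence; it suffices to find a convergent subsequence. This is immediate if infinitely many terms lie in the complete space $C$ or in one compact $\Gamma_p$. Otherwise we may assume $z_l\in\Gamma_{p_l}$ with pairwise distinct $p_l$. Then $\delta(z_l)\le d(z_l,z_{l+1})\to0$ by (b). Let $v_l$ attain the minimum in $\delta(z_l)$. Then $\eta(v_l)\to0$ and $d(z_l,\pi(v_l))\le\delta(z_l)\to0$, so $(\pi(v_l))$ is $\rho$-Cauchy by (a) and eventually stays in one part of $L$. If the anchors are nodes, their lengths tend to infinity since $\eta(v_l)\to0$, and for each $m$ their first $m$ entries are eventually constant; so they converge to some $y\in\omega^\omega$. If they are points $(1/j_l,\theta_l)$, then $j_l\to\infty$ and $(\theta_l)$ is Cauchy; so they converge to a point $y$ of the ray. In both cases $d(z_l,y)\le\delta(z_l)+\rho(\pi(v_l),y)\to0$.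

Finally, $Z$ is the union of countably many closed sets of dimension at most $1$, namely $\omega^\omega$, the ray, and the links and hairs of the $\Gamma_p$. So $\dim Z\le1$, and equality holds since $Z$ contains an interval.
\end{proof}

For $A\subseteq P$ let $Z_A=C\cup\bigcup_{p\in A}\Gamma_p$.

\begin{lemma}\label{lem:sub}
The set $Z_A$ is closed in $Z$. Its components are the graphs $\Gamma_p$ with $p\in A$, the singletons $\{b\}$ with $b\in\omega^\omega$, and the ray.
\end{lemma}

\begin{proof}
The complement of $Z_A$ is a union of open sets $\Gamma_p$. Each $\Gamma_p$ is clopen and connected, hence a component, and a connected set meeting $\Gamma_p$ is contained in it. So the component of a point of $C$ lies in $C$ and is a component of $C\cong\omega^\omega\sqcup[0,\infty)$.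
\end{proof}

Now $R$ enters. For $x\in2^\omega$ let
\[
P_x=\{(u,k,B,e)\in P:\ u\preceq_{k,B}x|n\text{ for }n=|u|\},\qquad X_x=Z_{P_x}.
\]
Thus $X_x$ contains infinitely many copies of $\Gamma_u$ with anchors set by $(k,B)$ whenever $(k,B)$ suffices to pass from $u$ to $x|n$. The map $x\mapsto X_x\in F(Z)$ is Borel. Indeed, for open $U\subseteq Z$ the set $\{x:X_x\cap U\ne\emptyset\}$ is all of $2^\omega$ if $U$ meets $C$, and otherwise it is the union of the sets $\{x:p\in P_x\}$ over those $p$ with $\Gamma_p\cap U\neq\emptyset$; each of these sets is clopen because the condition depends only on $x|n$ for $n=|u(p)|$.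

\section{From the quasi-order to closed embeddings}\label{sec:forth}

For $N\in\omega$ and $D\subseteq\omega$, call $p,q\in P$ \emph{$(N,D)$-close} if
\[
u(p)=u(q),\qquad|k(p)-k(q)|\le N,\qquad B(p)\,\triangle\,B(q)\subseteq D .
\]
This relation is symmetric, and it persists when $N$ and $D$ are enlarged. If $u(p)=u(q)$, the \emph{canonical isometry} $\Gamma_p\to\Gamma_q$ is $(p,z)\mapsto(q,z)$; it sends $a^p_i$ to $a^q_i$ and $c^p_j$ to $c_j^q$. The next lemma says that a uniformly small change of the anchors does not change the topology.

\begin{lemma}\label{lem:match}
Let $A,A'\subseteq P$, $N\in\omega$, $D\in\mathcal J$, and let $\varphi:A\to A'$ be a bijection such that $p$ and $\varphi(p)$ are $(N,D)$-close for all $p\in A$. Let $h:Z_A\to Z_{A'}$ be the identity on $C$ and the canonical isometry $\Gamma_p\to\Gamma_{\varphi(p)}$ on $\Gamma_p$. Then $h$ is a homeomorphism.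
\end{lemma}

\begin{proof}
The map $h$ is a bijection, and $h^{-1}$ is the map of the same kind defined by $\varphi^{-1}$, which satisfies the same hypotheses. So it suffices to show that $h$ is continuous. It is continuous on each open set $\Gamma_p$. Let $z_l\to y\in C$. Terms in $C$ are fixed by $h$, so we may assume $z_l\in\Gamma_{p_l}$ with $p_l\in A$; put $q_l=\varphi(p_l)$. Let $v_l\in\Gamma_{p_l}$ attain the minimum in Lemma~\ref{lem:metric}(c) for $d(z_l,y)$. Then
\[
d_{p_l}(z_l,v_l)\to0,\qquad\eta(v_l)\to0,\qquad\rho(\pi(v_l),y)\to0,
\]
and for large $l$ the anchor $\pi(v_l)$ lies in the same part of $L$ as $y$. We show that, for large $l$, the vertex $h(v_l)$ is anchored, $\eta(h(v_l))=\eta(v_l)$, and $\rho(\pi(h(v_l)),\pi(v_l))\to0$. Since $d_{q_l}(h(z_l),h(v_l))=d_{p_l}(z_l,v_l)$, Lemma~\ref{lem:metric}(c) then gives $d(h(z_l),y)\to0$.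

Suppose $y=b\in\omega^\omega$. For large $l$ we have $v_l=a^{p_l}_{i_l}$ with $i_l\notin B(p_l)$, and $t_{i_l}\to b$. Since $D\in\mathcal J$, there is $m$ such that no $i\in D$ has $t_i\supseteq b|m$. For large $l$ we have $t_{i_l}\supseteq b|m$, so $i_l\notin D$, so $i_l\notin B(p_l)\,\triangle\,B(q_l)$, so $i_l\notin B(q_l)$. Thus $h(v_l)=a_{i_l}^{q_l}$ is anchored, with the same anchor and rope length as $v_l$.

Suppose $y$ lies on the ray. For large $l$ we have $v_l=c^{p_l}_{j_l}$, and $j_l\to\infty$ because $\eta(v_l)=1/j_l\to0$. The vertex $h(v_l)=c^{q_l}_{j_l}$ is anchored with rope length $1/j_l$, and the anchors of $v_l$ and $h(v_l)$ have distance at most $|k(p_l)-k(q_l)|/j_l\le N/j_l\to0$.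
\end{proof}

\begin{proposition}\label{prop:forth}
If $x\,R\,y$, then $X_x$ is homeomorphic to a closed subspace of $X_y$. If $x\,R\,y$ and $y\,R\,x$, then $X_x\cong X_y$.
\end{proposition}

\begin{proof}
Let $x\,R\,y$ and take $N,D$ from Lemma~\ref{lem:normal}. Let $(u,k,B,e)\in P_x$ and $n=|u|$. From $u\preceq_{k,B}x|n$ and $x|n\preceq_{N,D\cap n}y|n$, the triangle inequality (S3) gives $u\preceq_{k+N,\,B\cup(D\cap n)}y|n$. The map $B\mapsto B\cup(D\cap n)$ is not injective in general, so we store $B$ in the last entry: fix an injection $(B,e)\mapsto\langle B,e\rangle\in\omega$ on pairs of a finite subset of $\omega$ and an integer, and put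
\[
\varphi(u,k,B,e)=\bigl(u,\ k+N,\ B\cup(D\cap n),\ \langle B,e\rangle\bigr)\in P_y .
\]
Then $\varphi:P_x\to P_y$ is injective, and $p$ and $\varphi(p)$ are $(N,D)$-close. By Lemma~\ref{lem:match}, $X_x$ is homeomorphic to $Z_{\varphi(P_x)}$, which is a closed subset of $X_y$ by Lemma~\ref{lem:sub}.

If also $y\,R\,x$, the same construction gives $N'\in\omega$, $D'\in\mathcal J$ and an injection $\psi:P_y\to P_x$ such that $q$ and $\psi(q)$ are $(N',D')$-close. Let $\chi:P_x\to P_y$ be a Cantor--Bernstein bijection for $\varphi$ and $\psi$. For each $p$, either $\chi(p)=\varphi(p)$ or $p=\psi(\chi(p))$, so $p$ and $\chi(p)$ are $(\max(N,N'),D\cup D')$-close. As $D\cup D'\in\mathcal J$, Lemma~\ref{lem:match} gives $X_x\cong X_y$.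
\end{proof}

\section{From continuous injections to the quasi-order}\label{sec:back}

Now an arbitrary continuous injection $h$ is given, and we do not know how it acts on the core. Rigidity determines it on vertices. The space $X_x$ contains, for each $n$, a copy of $\Gamma_{x|n}$ of cost zero, in which all marked vertices are anchored; the costs of the images of these copies are costs for passing from $x|n$ to $y|n$, and continuity bounds them.

\begin{proposition}\label{prop:back}
If there is a continuous injection $h:X_x\to X_y$, then $x\,R\,y$.
\end{proposition}

\begin{proof}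
Let $p\in P_x$. The connected set $h(\Gamma_p)$ lies in one of the components of $X_y$ listed in Lemma~\ref{lem:sub}. This is not a singleton, since $h$ is injective. It is not the ray: two links between consecutive vertices form a circle, and a continuous real function on a circle is not injective, because both arcs from a minimum point to a maximum point take all intermediate values. So $h(\Gamma_p)\subseteq\Gamma_{\varphi(p)}$ for some $\varphi(p)\in P_y$. By Lemma~\ref{lem:rigid}, $u(\varphi(p))=u(p)$, $h(a_i^p)=a_i^{\varphi(p)}$ and $h(c_j^p)=c_j^{\varphi(p)}$.

For $n\ge1$ let $p_n=(x|n,0,\emptyset,0)$, which lies in $P_x$ by (S1), and write $q_n=\varphi(p_n)=(x|n,k_n,B_n,e_n)$. Since $q_n\in P_y$,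
\begin{equation}\label{eq:cost}
x|n\preceq_{k_n,B_n}y|n\qquad(n\ge1).
\end{equation}
We use the following observation twice.

\emph{If $v_m\in\Gamma_{p_{n_m}}$, $n_m\to\infty$, and $v_m\to z$ in $X_x$, then $h(v_m)\to h(z)\in C$.} Indeed, $h(v_m)\in\Gamma_{q_{n_m}}$ and $|u(q_{n_m})|=n_m\to\infty$, so each $\Gamma_q$ contains only finitely many terms of the sequence $(h(v_m))$. As $\Gamma_q$ is open, it does not contain the limit $h(z)$.

\emph{Claim 1: $D=\bigcup_nB_n$ belongs to $\mathcal J$.} Otherwise there is $b\in\omega^\omega$ such that for each $m$ there are $n_m$ and $i_m\in B_{n_m}$ with $t_{i_m}\supseteq b|m$. As $B_{n_m}\subseteq n_m$, we have $n_m>i_m\ge|t_{i_m}|\ge m$, so $n_m\to\infty$. The vertex $v_m=a_{i_m}^{p_{n_m}}$ is anchored at $t_{i_m}$ because $B(p_{n_m})=\emptyset$, and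
\[
d(v_m,b)\le2^{-|t_{i_m}|}+\rho(t_{i_m},b)\le2\cdot2^{-m}.
\]
So $v_m\to b$, and $h(v_m)\to h(b)\in C$. But $h(v_m)=a_{i_m}^{q_{n_m}}$ is free, because $i_m\in B_{n_m}$, so $d(h(v_m),h(b))\ge1$ by Lemma~\ref{lem:metric}(d). This is a contradiction.

\emph{Claim 2: the sequence $(k_n)$ is bounded.} Otherwise it is unbounded on every tail, and for each $m\ge1$ there is $n_m\ge m$ with $k_{n_m}\ge m^2$. The vertex $v_m=c_m^{p_{n_m}}$ exists since $m\le n_m$; it has anchor $(1/m,0)$ and rope length $1/m$, so $d(v_m,(0,0))\le2/m$. Hence $h(v_m)\to y_0:=h((0,0))\in C$. The anchor of $h(v_m)=c_m^{q_{n_m}}$ is $(1/m,k_{n_m}/m)$ with $k_{n_m}/m\ge m$. Its $\rho$-distance from $y_0$ is $1$ for all $m$ if $y_0\in\omega^\omega$, and for all $m\ge\theta+1$ if $y_0=(0,\theta)$. So $d(h(v_m),y_0)\ge1$ for large $m$ by Lemma~\ref{lem:metric}(d), a contradiction.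

Let $N=\max_nk_n$. By \eqref{eq:cost} and (S2), $x|n\preceq_{N,D}y|n$ for all $n\ge1$, and Lemma~\ref{lem:normal} gives $x\,R\,y$.
\end{proof}

\begin{remark}
Injectivity is used only to place each $h(\Gamma_p)$ in a graph and to apply Lemma~\ref{lem:rigid}, and it cannot be dropped, since constant maps exist between any two of the spaces. The two claims need no information on where $h(b)$ and $h((0,0))$ lie in $C$: free vertices stay away from the whole core, and vertices whose anchors escape along the strip stay away from each of its points.
\end{remark}

\section{Proofs of the main results}\label{sec:proofs}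

\begin{proof}[Proof of Theorem~\ref{thm:order}]
The space $Z$ of Section~\ref{sec:space} does not depend on the quasi-order, and it is Polish of dimension $1$ by Proposition~\ref{prop:Z}. Let $R$ be a $\boldsymbol\Sigma^1_2$ quasi-order on a standard Borel space $X$. Let $f$ be a Borel isomorphism of $X$ onto a Borel set $f(X)\subseteq2^\omega$, and define $R'$ on $2^\omega$ by
\[
z\,R'\,z'\iff z=z'\ \text{ or }\ \bigl(z,z'\in f(X)\text{ and }f^{-1}(z)\,R\,f^{-1}(z')\bigr).
\]
The relation $R'$ is $\boldsymbol\Sigma^1_2$ and reflexive. It is transitive: if $z\,R'\,z'\,R'\,z''$ with $z\ne z'$ and $z'\ne z''$, then all three points lie in $f(X)$ and the transitivity of $R$ applies. Since $R$ is reflexive and $f$ is injective, $x\,R\,y\iff f(x)\,R'\,f(y)$. Apply the construction to $R'$ and compose the Borel map $z\mapsto X_z$ with $f$. Properties (1) and (2) are Proposition~\ref{prop:forth}, and (3) is Proposition~\ref{prop:back}. Each of the spaces has the form $Z_A$, the union of the closed set $C\cong\omega^\omega\sqcup[0,\infty)$ and the countably many disjoint open graphs $\Gamma_p$, $p\in A$.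
\end{proof}

For the remaining proofs identify $Z$ with a closed subspace of $\mathbb R^\omega$. Then $F(Z)\subseteq F(\mathbb R^\omega)$, and the inclusion is Borel because $F\in F(Z)$ meets an open set $U\subseteq\mathbb R^\omega$ if and only if it meets $U\cap Z$. So the map of Theorem~\ref{thm:order} is a Borel map into $F(\mathbb R^\omega)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The relation $\cong$ is $\boldsymbol\Sigma^1_2$ by Proposition~\ref{prop:upper}. Let $E$ be a $\boldsymbol\Sigma^1_2$ equivalence relation on a standard Borel space, and apply Theorem~\ref{thm:order} to $R=E$. If $x\,E\,y$, then also $y\,E\,x$, so $X_x\cong X_y$ by (2). If $X_x\cong X_y$, then $x\,E\,y$ by (3). So $x\mapsto X_x$ is a Borel reduction of $E$ to $\cong$.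
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:orders}]
Let $\le$ be one of $\le_c,\le_e,\le_i$; it is $\boldsymbol\Sigma^1_2$ by Proposition~\ref{prop:upper}. For a $\boldsymbol\Sigma^1_2$ quasi-order $R$, properties (1) and (3) give
\[
x\,R\,y\Rightarrow X_x\le_cX_y\Rightarrow X_x\le X_y\Rightarrow X_x\le_iX_y\Rightarrow x\,R\,y,
\]
so $x\mapsto X_x$ reduces $R$ to $\le$. Let $\approx$ be a $\boldsymbol\Sigma^1_2$ equivalence relation that contains $\cong$ and is contained in the bi-relation of $\le_i$. For a $\boldsymbol\Sigma^1_2$ equivalence relation $E$, properties (2) and (3) give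
\[
x\,E\,y\Rightarrow X_x\cong X_y\Rightarrow X_x\approx X_y\Rightarrow X_x\le_iX_y\Rightarrow x\,E\,y,
\]
so $\approx$ is complete. The three bi-relations are intersections of two $\boldsymbol\Sigma^1_2$ sets and lie between $\cong$ and the bi-relation of $\le_i$, so they are of this kind.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:analytic}]
Let $A\subseteq2^\omega$ be $\boldsymbol\Sigma^1_2$ and not $\boldsymbol\Pi^1_2$; then $A$ is not $\boldsymbol\Delta^1_2$ and not analytic. Let $E_A$ be the equivalence relation on $2^\omega\times2$ whose classes are the pairs $\{(x,0),(x,1)\}$ for $x\in A$ and the singletons of all other points. It is $\boldsymbol\Sigma^1_2$, since $(x,r)\,E_A\,(x',r')$ holds if and only if $x=x'$ and either $r=r'$ or $x\in A$. By Theorem~\ref{thm:main} there is a Borel reduction $f$ of $E_A$ to $\cong$, and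
\[
A=\{x:f(x,0)\cong f(x,1)\}.
\]
If $\cong$ were $\boldsymbol\Delta^1_2$, then $A$ would be a Borel preimage of a $\boldsymbol\Delta^1_2$ set, hence $\boldsymbol\Delta^1_2$. If $g$ were a Borel reduction of $\cong$ to an analytic equivalence relation $E'$, then $A=\{x:g(f(x,0))\,E'\,g(f(x,1))\}$ would be analytic; with $g$ the identity, this covers the case that $\cong$ itself is analytic. Both conclusions contradict the choice of $A$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FLR}
Valentin Ferenczi, Alain Louveau, and Christian Rosendal,
\emph{The complexity of classifying separable Banach spaces up to isomorphism},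
arXiv:math/0610289 (2006).

\end{thebibliography}
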